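# Central translations of a top-rank quasiflat, and central extensions that are hierarchically hyperbolic

## 1. A quasiflat that the center slides along itself

Let $E$ be an infinite finitely generated group with word length $|\cdot|$ and word metric $d(x,y)=|x^{-1}y|$. Left translations are isometries. If $k$ is central, then $x\mapsto xk=kx$ is an isometry as well, and it moves every point by the same amount:
$$d(x,xk)=|k|\qquad\text{for all }x\in E. \tag{1}$$
Central subgroups are written additively when convenient. On $\mathbb R^N$ the symbol $|\cdot|$ is the Euclidean norm, and $\lfloor\cdot\rfloor$ is taken coordinatewise.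

The proof in these notes turns on one object: a map $f:\mathbb Z^N\to E$ and constants $\lambda\ge 1$, $D_0\ge 0$ such that, with $F=f(\mathbb Z^N)$,
$$\lambda^{-1}|u-v|-\lambda\le d(f(u),f(v))\le\lambda|u-v|+\lambda\qquad (u,v\in\mathbb Z^N), \tag{2}$$
$$d(xk,F)\le D_0\qquad\text{for all }x\in F\text{ and all } k\in Z(E). \tag{3}$$
So $F$ is a quasiflat, and every central element slides $F$ along itself, up to an error that does not depend on the element. The bound $d(xk,F)\le |k|$ is free from (1); the uniformity in $k$ is the whole content of (3).

**Example 1.1.** Let $E=\langle p,q\rangle\times\langle t\rangle$ with $\langle p,q\rangle$ free of rank two. The center is $\langle t\rangle$. Put $f(a,b)=p^at^b$. Then $F=\langle p\rangle\times\langle t\rangle$ and (3) holds with $D_0=0$. Let us count in $F$, pretending that we know nothing about the lengths of the powers of $t$. The elements $p^a$ with $|a|\le r$ lie in $2r+1$ distinct cosets of the center. Multiplying each of them by every central $k$ with $|k|\le r$ gives distinct points of $F$ within distance $2r$ of $1$. By (2) there are at most $Cr^2$ such points for $r\ge1$.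 Hence the number of central $k$ with $|k|\le r$ is at most $C'r$. An infinite cyclic central subgroup with so few short elements cannot be distorted; this is made precise in Lemma 3.1.

We shall carry out this count in general. It has to be combined with a limit of $F$ and of the center at large scale, which we now define.

**Definition 1.2 (cones).** Fix a nonprincipal ultrafilter $\omega$ on $\mathbb N$. Given scales $s_i\to\infty$ and basepoints $b_i\in E$, the *cone* is the set of sequences $(x_i)$ with $d(x_i,b_i)=O(s_i)$ for $\omega$-a.e. $i$, modulo $\lim_\omega d(x_i,y_i)/s_i=0$, with the metric $\lim_\omega d(x_i,y_i)/s_i$. We write $\lim x_i$ for the class of $(x_i)$. Cones are complete. Multiplying on the left by $b_i^{-1}$ shows that every cone is isometric to the cone with the same scales based at $1$.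

For example, every cone of $\mathbb Z^N$ with its $\ell^1$ word metric, based at $0$, is $\mathbb R^N$ with the $\ell^1$ norm, through $\lim x_i\mapsto\lim_\omega x_i/s_i$.

Suppose that (2) holds, and take a cone with scales $s_i$ based at points $f(u_i)$. Put
$$\varphi(v)=\lim f(u_i+\lfloor s_iv\rfloor),\qquad v\in\mathbb R^N. \tag{4}$$
By (2), $\lambda^{-1}|v-w|\le d(\varphi(v),\varphi(w))\le\lambda|v-w|$. The image of $\varphi$ is the limit $F_\omega$ of $F$, that is, the set of points represented by sequences in $F$: if $d(f(w_i),f(u_i))=O(s_i)$, then $|w_i-u_i|=O(s_i)$ and $\lim f(w_i)=\varphi(\lim_\omega (w_i-u_i)/s_i)$.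

**Definition 1.3 (limit of a central subgroup).** Let $Z\le Z(E)$. In a cone with scales $s_i$ based at points of $F$, let $Z_\omega$ be the group of sequences $(k_i)$ in $Z$ with $|k_i|=O(s_i)$, modulo those with $\lim_\omega|k_i|/s_i=0$, and put $\|\kappa\|=\lim_\omega|k_i|/s_i$ for the class $\kappa$ of $(k_i)$.

The group $Z_\omega$ acts on the cone by $\lim x_i\mapsto\lim x_ik_i$. By (1) this is an action by isometries, and $\kappa$ moves every point by exactly $\|\kappa\|$. In particular the action is free. If (3) holds, $Z_\omega$ preserves $F_\omega$. Orbit maps $\kappa\mapsto x\kappa$ with $x\in F_\omega$ embed $Z_\omega$ isometrically into $F_\omega$, which is proper because it is bi-Lipschitz to $\mathbb R^N$. As an ultralimit $Z_\omega$ is complete, so the embedding is closed and $Z_\omega$ is a proper metric abelian group acting freely on $F_\omega\cong\mathbb R^N$. In Example 1.1, $F_\omega=\mathbb R^2$ with the $\ell^1$ norm and $Z_\omega=\mathbb R$ acts by vertical translations.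

This object controls how short central elements can be, and thereby answers a question about central extensions.

## 2. Central extensions and the three theorems

Throughout, a central extension $1\to K\to E\xrightarrow{\pi}G\to1$ has $E,G$ finitely generated and $K$ a finitely generated abelian group, central in $E$.

**Definition 2.1.** Choosing a section $\sigma:G\to E$ gives a cocycle $c(g,h)=\sigma(g)\sigma(h)\sigma(gh)^{-1}\in K$, whose class $\alpha_E\in H^2(G;K)$ is the *Euler class*. The extension is *bounded* if $\alpha_E$ is represented by a bounded cocycle. It is *quasi-isometrically trivial* if there is a quasi-isometry $E\to K\times G$ commuting with the projections to $G$.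

**Definition 2.2.** A central subgroup $Z\le E$ is *undistorted* if it is finitely generated and the inclusion $Z\to E$ is a quasi-isometric embedding.

Hierarchically hyperbolic spaces (HHS) and groups (HHG) are in the sense of Behrstock–Hagen–Sisto. We say that $E$ *is an HHS* if $E$, with a word metric, admits an HHS structure. We never open that definition: the consequences we use are the cited facts of Section 4. The structure on an HHS need not be compatible with the multiplication of $E$, and this matters below.

The following facts are given.

1. Bounded central extensions are quasi-isometrically trivial (Gersten).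
2. An extension is quasi-isometrically trivial if and only if its Euler class is weakly bounded in the sense of Neumann–Reeves. (Weak boundedness enters only through this equivalence, so its definition is not needed here.)
3. If $G$ is an HHG, then $E$ is an HHG if and only if the extension is bounded.
4. There are quasi-isometrically trivial central extensions that are not bounded.

The question, from Fournier-Facio, Mangioni and Sisto, "Bounded cohomology, quotient extensions, and hierarchical hyperbolicity" (arXiv:2505.20462), is this: *if a central extension of an HHG is an HHS, is the extension quasi-isometrically trivial?* The answer is yes, and the hypothesis on $G$ is not needed.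

**Theorem A.** Let $1\to K\to E\to G\to1$ be a central extension with $E,G$ finitely generated and $K$ finitely generated abelian. If $E$ is an HHS, the extension is quasi-isometrically trivial.

**Theorem B.** If a finitely generated group $E$ is an HHS, then its center $Z(E)$ is finitely generated and undistorted, and hence so is every central subgroup.

**Theorem C.** If $G$ is a finitely generated group which is an HHS (for example an HHG), the following are equivalent for a central extension as above: (1) $E$ is an HHS; (2) the extension is quasi-isometrically trivial; (3) $K$ is undistorted in $E$; (4) the Euler class is weakly bounded.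

Together with fact 3, for an HHG $G$ we get: $E$ is an HHS if and only if the Euler class is weakly bounded, and $E$ is an HHG if and only if the extension is bounded.

Here are three extensions to keep in mind. For $E=K\times G$ there is nothing to do. For $1\to2\mathbb Z\to\mathbb Z\to\mathbb Z/2\to1$, the section with values $0,1$ has a cocycle with values in $\{0,2\}$, and $x\mapsto(2\lfloor x/2\rfloor,\,x\bmod 2)$ is a quasi-isometry $\mathbb Z\to2\mathbb Z\times\mathbb Z/2$ over $\mathbb Z/2$.

**Example 2.3 (the Heisenberg group).** Let $H$ be generated by $x,y$ with $z=[x,y]$ central, an extension of $\mathbb Z^2$ by $\langle z\rangle\cong\mathbb Z$. Since $[x^n,y^n]=z^{n^2}$, we have $|z^{n^2}|\le4n$. For general $m\ge1$ put $n=\lfloor\sqrt m\rfloor$; then $m-n^2\le2\sqrt m$ and $|z|\le4$, so $|z^m|\le12\sqrt m$. Conversely, write $H$ as integral upper unitriangular $3\times3$ matrices. In a word of length $r$ in $x^{\pm1},y^{\pm1}$ the two entries next to the diagonal stay at most $r$ in absolute value, so each letter changes the corner entry by at most $r$, and the corner entry ends up at most $r^2$. Hence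
$$\sqrt m\le|z^m|\le12\sqrt m\qquad(m\ge1). \tag{5}$$
The center is distorted. By Proposition 3.2 below this extension is not quasi-isometrically trivial, and Theorem A then says that $H$ is not an HHS.

## 3. Quasi-isometric triviality means that the kernel is undistorted

This section removes $G$ from the problem. We first show that a free abelian central subgroup with few short elements is undistorted.

**Lemma 3.1.** Let $A\cong\mathbb Z^n$ be a central subgroup of a finitely generated group $E$ and $t_A(r)=\#\{k\in A:|k|\le r\}$. If $\liminf_{r\to\infty}t_A(r)/r^n<\infty$, then $A$ is undistorted.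

*Proof.* **Step 1: a seminorm.** The purpose is to encode the growth of multiples. The sequence $m\mapsto|mk|$ is subadditive, so $\tau(k)=\lim_m|mk|/m$ exists. From $|m(k+k')|\le|mk|+|mk'|$ we get that $\tau$ is subadditive; it is symmetric and satisfies $\tau(qk)=|q|\tau(k)$. There is $C_0$ with
$$\tau(k)\le|k|\le C_0\|k\|_1\qquad(k\in A=\mathbb Z^n).$$
By homogeneity $\tau$ extends to $\mathbb Q^n$, and by continuity to a seminorm on $\mathbb R^n$ with $\tau\le C_0\|\cdot\|_1$. If $\tau$ is a norm, then $|k|\ge\tau(k)\ge c\|k\|_1$ and $A$ is undistorted.

**Step 2: if $\tau$ is not a norm, there are too many short elements.** Suppose that $\tau$ vanishes on a line $\ell$. If $\tau(y)<1/2$, then $\tau\le\tau(y)<1/2$ on $\ell+y$, so $\{\tau\le1/2\}$ has infinite volume. Given $V>0$, choose a compact convex $D\subset\{\tau\le1/2\}$ of volume $>V$ (intersect with a large ball). Choose $\eta>0$ with $(2C_0+1)\eta\le1/4$. Choose $q\in\mathbb N$ and a finite $P\subset\mathbb Z^n$ such that every point of $D$ is within $\eta$ in $\ell^1$ of a point of $\frac1qP$.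

Let $k\in rD\cap\mathbb Z^n$, and choose $p\in P$ with $\|k/r-p/q\|_1\le\eta$. Then $\tau(p/q)\le\frac12+C_0\eta$. Put $m=\lfloor r/q\rfloor$. As $P$ is finite, for $r$ large (uniformly over $P$) we have
$$|mp|\le m(\tau(p)+\eta)\le r\big(\tfrac12+C_0\eta+\eta\big),$$
$$|k-mp|\le C_0\Big(\big\|k-\tfrac rqp\big\|_1+\big|\tfrac rq-m\big|\,\|p\|_1\Big)\le C_0\big(\eta r+\max_{P}\|p\|_1\big).$$
Adding, $|k|\le\frac34r+C_0\max_P\|p\|_1<r$ for $r$ large. So $t_A(r)\ge\#(rD\cap\mathbb Z^n)$ for $r$ large, and $\#(rD\cap\mathbb Z^n)/r^n\to\operatorname{vol}(D)>V$. Thus $\liminf t_A(r)/r^n\ge V$ for every $V$, a contradiction. $\square$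

**Proposition 3.2.** The extension $1\to K\to E\xrightarrow{\pi}G\to1$ is quasi-isometrically trivial if and only if $K$ is undistorted in $E$.

*Proof.* Write $K=T\oplus A$ with $T$ finite and $A\cong\mathbb Z^n$. Give $G$ the word metric of the image of the generating set of $E$, so that $d_G(\pi x,\pi y)=\min_{k\in K}d(x,yk)$.

**Step 1: an equivariant Lipschitz map when $K$ is undistorted.** The purpose is to extend the coordinates of $A$ to $E$. The coordinates $\kappa_j:A\to\mathbb Z$ are $L$-Lipschitz for $d|_A$, for some $L$. By McShane's theorem (an $L$-Lipschitz real function on a subset of a metric space extends to an $L$-Lipschitz function on the space) they extend to $L$-Lipschitz $f_j:E\to\mathbb R$. These need not be equivariant, so we average. Let $\mathfrak m$ be an invariant mean on $\ell^\infty(A)$, which exists because $A$ is abelian. For $x\in E$ put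
$$b_x(k)=f_j(xk)-f_j(k)\quad(k\in A),\qquad F_j(x)=\mathfrak m(b_x).$$
Here $|b_x(k)|\le L\,d(kx,k)=L|x|$, so $b_x\in\ell^\infty(A)$. Since $|b_x(k)-b_y(k)|\le L\,d(xk,yk)=L\,d(x,y)$, the function $F_j$ is $L$-Lipschitz. For $a\in A$,
$$b_{xa}(k)=\big[f_j(x\,ak)-f_j(ak)\big]+\big[f_j(ak)-f_j(k)\big]=b_x(ak)+\kappa_j(a),$$
so invariance gives $F_j(xa)=F_j(x)+\kappa_j(a)$. Altogether $\mathbf F=(F_1,\dots,F_n):E\to\mathbb R^n$ is Lipschitz with $\mathbf F(xa)=\mathbf F(x)+a$.

**Step 2: the quasi-isometry.** Let $\Phi(x)=(\lfloor \mathbf F(x)\rfloor,\pi(x))\in A\times G\subset K\times G$. It commutes with the projections to $G$ and is coarsely Lipschitz. It maps onto $A\times G$, because $\lfloor\mathbf F(xa)\rfloor=\lfloor\mathbf F(x)\rfloor+a$; and $A\times G$ is coarsely dense in $K\times G$. For the lower bound, let $d(\Phi(x),\Phi(y))\le r$. Choose $t\in T$, $a\in A$ such that $y'=yta$ satisfies $d(x,y')=d_G(\pi x,\pi y)\le r$. Then $a=\mathbf F(y')-\mathbf F(yt)$, and each of $|\mathbf F(y')-\mathbf F(x)|$, $|\mathbf F(x)-\mathbf F(y)|$, $|\mathbf F(y)-\mathbf F(yt)|$ is at most $C(r+1)$. So $\|a\|_1\le C'(r+1)$ and $d(x,y)\le d(x,y')+|ta|\le C''(r+1)$.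 Hence $\Phi$ is a quasi-isometry.

**Step 3: the converse, by counting.** Let $\Phi:E\to K\times G$ be a quasi-isometry over $G$. It maps $K$ into $K\times\{1\}$, whose metric is the word metric of $K$. The set $\{k\in A:|k|\le r\}$ goes into a ball of radius $O(r+1)$ of $K$, which has $O((r+1)^n)$ elements. Fibers of $\Phi$ have bounded diameter in $E$, hence bounded cardinality. So $t_A(r)\le C(r+1)^n$, and $A$ is undistorted by Lemma 3.1. As $A$ has finite index in $K$, so is $K$. $\square$

(If $\Phi$ is only required to commute with the projections up to bounded error, compose $\Phi|_K$ with the projection to $K\times\{1\}$, which moves the points of $\Phi(K)$ a bounded amount; the proof is unchanged.)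

So Theorem A follows from Theorem B, and Theorem B asks for an upper bound on the number of short central elements.

## 4. Medians, cube complexes, and what an HHS structure gives

**Definition 4.1.** A *median algebra* is a set with a ternary operation $m$ that is isomorphic to a subset of some $\{0,1\}^I$ closed under coordinatewise majority. Its *rank* is the largest $r$ such that $\{0,1\}^r$ embeds as a median subalgebra. A *median metric space* is a metric space in which any $a,b,c$ have exactly one point $m(a,b,c)$ lying between each two of them.

For example, $\mathbb R^N$ with the $\ell^1$ metric is a median metric space of rank $N$; its median is the coordinatewise middle value.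

**Definition 4.2.** A *coarse median* on $E$ is a map $\mu:E^3\to E$ that is coarsely Lipschitz in each variable and such that for every $k$ there is $C$ with the following property: for $A\subset E$ with $|A|\le k$ there are a finite median algebra $\Pi$ and maps $A\to\Pi$, $p:\Pi\to E$ such that the composite moves each point of $A$ by at most $C$ and $d(p(m(a,b,c)),\mu(pa,pb,pc))\le C$ on $\Pi$. Its rank is at most $\nu$ if $\Pi$ can always be chosen of rank at most $\nu$.

The coordinatewise median on $\mathbb Z^N$ is an example, of rank $N$.

We also need the standard combinatorics of CAT(0) cube complexes. The vertex set carries the combinatorial metric, and $d(x,y)$ is the number of hyperplanes separating $x$ from $y$. Each hyperplane $h$ cuts the vertices into two convex halfspaces. The point $m(a,b,c)$ lies, for each $h$, on the side containing at least two of $a,b,c$. A set $A$ of vertices is convex if it contains the interval $[a,b]$ of all vertices on geodesics between any two of its points; halfspaces and intersections of convex sets are convex. *Helly:* finitely many pairwise intersecting convex sets have a common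 vertex. *Gates:* if $A\ne\emptyset$ is convex, each vertex $x$ has a gate $g_A(x)\in A$ such that the hyperplanes separating $x$ from $g_A(x)$ are exactly those separating $x$ from $A$ (meaning $x$ on one side and all of $A$ on the other). In $\mathbb R^2$ cubulated by unit squares, the vertices are $\mathbb Z^2$, the hyperplanes are the lines $x=a+\frac12$ and $y=b+\frac12$, and the gate to a box is the coordinatewise nearest point.

**Cited facts.** Let $E$ be an infinite finitely generated group that is an HHS.

* (F1) (Behrstock–Hagen–Sisto, *HHS II*, Pacific J. Math. 299 (2019); *Quasiflats in HHS*, Duke 170 (2021), Thm 2.1.) $E$ carries a coarse median $\mu$ of finite rank. For every $k$ there is $C$ such that for every $A\subset E$ with $|A|\le k$ there are a CAT(0) cube complex $Y$ of uniformly bounded dimension and a $(C,C)$-quasi-isometric embedding $p:Y^{(0)}\to E$, for the combinatorial metric on $Y^{(0)}$, with $A$ in the $C$-neighborhood of the image and $d(p(m(a,b,c)),\mu(pa,pb,pc))\le C$.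
* (F2) (Bowditch, *Coarse median spaces and groups*, Pacific J. Math. 261 (2013), for the median algebra structure, the rank and the dimension statement; Zeidler, Geom. Dedicata 180 (2016), see also Bowditch, *Large-scale rigidity properties of the mapping class groups*, Pacific J. Math. 293 (2018), for the median metric.) Each cone based at $1$, with the limit of $\mu$, is a complete connected median algebra of finite rank, bounded by the rank of $\mu$, and is bi-Lipschitz to a median metric space with the same median. If its rank is at most $N$, every compact subset has covering dimension at most $N$.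
* (F3) (Bowditch, *Some properties of median metric spaces*, Groups Geom. Dyn. 10 (2016).) A complete connected median metric space of finite rank admits a bi-Lipschitz equivalent CAT(0) metric.
* (F4) (Kirchheim, Proc. AMS 121 (1994).) If $\varphi:\mathbb R^N\to X$ is Lipschitz, with $X$ a metric space, then for a.e. $u$ there is a seminorm $\|\cdot\|_u$ with $d(\varphi(v),\varphi(w))-\|v-w\|_u=o(|v-u|+|w-u|)$. If $\varphi$ is bi-Lipschitz, $\|\cdot\|_u$ is a norm.
* (F5) (*HHS II*; used only for (2)⇒(1) of Theorem C.) Being an HHS is a quasi-isometry invariant, and products of HHSs are HHSs.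

**Definition 4.3.** Let $N$ be the maximal rank of all cones of $E$ based at $1$, over all scaling sequences.

By (F2) $N$ is finite and attained. A cone of the infinite group $E$ has at least two points, and two points form a subalgebra $\{0,1\}$, so $N\ge1$. By (F2), (F3) and left translation we have, for every cone with arbitrary basepoints:
$$\text{it is bi-Lipschitz to a CAT(0) space, and its compact subsets have covering dimension}\le N. \tag{6}$$
A left translation need not respect any median; only the metric statement (6) has been transported.

## 5. Two things that the bare limit of the center does not show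

A natural first plan uses only a cone $X$ of $E$. The limit $Z_\omega$ of the center acts on $X$ with constant displacements, and $X$ is bi-Lipschitz to a CAT(0) space. One hopes that $Z_\omega$ acts by translations of flats, so that $Z_\omega$ is normed, and that the center is therefore undistorted. Both implications break.

*Constant displacement does not give a norm.* The CAT(0) metric in (6) is built from the median, while $Z_\omega$ is only known to preserve the cone metric $d$. So theorems on isometries of CAT(0) spaces do not apply to it, and for $d$ itself constant displacement is not enough. Indeed, in the Heisenberg group of Example 2.3 take any cone based at $1$ and let $\kappa_l$ be the class of $z^{\lfloor4^{-l}s_i^2\rfloor}$, with norms defined as in Definition 1.3. By (5), $2^{-l}\le\|\kappa_l\|\le12\cdot2^{-l}$ and $\|2\kappa_l\|\le24\cdot2^{-l}$, and $4\kappa_l=\kappa_{l-1}$ because the rounding error is bounded. If $\|2\kappa\|\ge\frac32\|\kappa\|$ held for all $\|\kappa\|\le\lambda_0$, we would get $\|\kappa_{l-1}\|\ge\frac94\|\kappa_l\|$ whenever $24\cdot2^{-l}\le\lambda_0$. For a fixed large $l_0$ this gives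 $\|\kappa_{l_0}\|\ge(9/4)^{l-l_0}2^{-l}\to\infty$ as $l\to\infty$, which is absurd. So in every cone the doubling inequality $\|2\kappa\|\ge\frac32\|\kappa\|$ fails for arbitrarily small $\kappa$. What rescues the first implication in an HHS is a flat of dimension $N$ that $Z_\omega$ preserves, because (F4) then applies.

*A norm in the limit does not give undistortedness.* Let $h(t)=t/\log(e+t)$ and $\ell(m)=h(|m|)$ on $\mathbb Z$. The function $h$ is increasing, since $\log(e+t)\ge1>t/(e+t)$. As $h(t)/t$ is nonincreasing,
$$h(s+t)=s\,\frac{h(s+t)}{s+t}+t\,\frac{h(s+t)}{s+t}\le h(s)+h(t)\qquad (s,t>0),$$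
so $\ell(m+m')\le h(|m|+|m'|)\le\ell(m)+\ell(m')$ and $\ell$ is a length function. Given scales $s_i\to\infty$, let $h(M_i)=s_i$. For fixed $x>0$,
$$\frac{h(xM_i)}{h(M_i)}=x\,\frac{\log(e+M_i)}{\log(e+xM_i)}\to x.$$
So sequences with $\ell(m_i)=O(s_i)$ are exactly those with $m_i=O(M_i)$, and $\lim_\omega\ell(m_i)/s_i=|\lim_\omega m_i/M_i|$. At every choice of scales the limit is the line $(\mathbb R,|\cdot|)$. Yet $\ell(m)/|m|\to0$. What betrays the distortion is the number of elements: $\#\{\ell\le s_i\}\ge2M_i-1$, and $M_i/s_i=\log(e+M_i)\to\infty$. (No claim is made that $\ell$ comes from a central subgroup; the point is that the implication is false for length functions.)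

The way past both points is the object of Section 1. The flat makes the limit group act by translations, and (3) lets us count actual group elements inside $F$, as in Example 1.1. From now on $E$ is an infinite finitely generated group that is an HHS, and $N$ is as in Definition 4.3.

## 6. A quasiflat of dimension $N$

We build $f$ as in (2). A cube in a cone gives large families of hyperplanes in a cube complex that cross each other in the pattern of a box; the next lemma extracts the box.

**Lemma 6.1.** Let $M$ be a nonempty convex set of vertices of a CAT(0) cube complex. Let $W_1,\dots,W_m$ be disjoint finite sets of hyperplanes, each $h$ with its halfspaces labelled $h^0,h^1$, such that $h^a\cap h'^a\cap M\ne\emptyset$ for $h,h'\in W_j$ and $a\in\{0,1\}$, and $h^a\cap h'^b\cap M\ne\emptyset$ for $h\in W_j$, $h'\in W_{j'}$, $j\ne j'$, $a,b\in\{0,1\}$. Then $M$ contains an $\ell^1$-isometric copy of $\prod_j\{0,\dots,|W_j|\}$.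

*Proof.* Induct on $m$. Empty $W_j$ may be dropped (a point lies in $M$), so assume that all $W_j\neq\emptyset$. Let $A^a=M\cap\bigcap_{h\in W_1}h^a$ for $a=0,1$. These sets are convex, nonempty by Helly, and disjoint. If $m=1$, a geodesic from $A^0$ to $A^1$ lies in $M$ and crosses all of $W_1$, so it contains an isometric copy of $\{0,\dots,|W_1|\}$.

Let $m\ge2$. Let $S\supseteq W_1$ be the set of hyperplanes separating $A^0$ from $A^1$; it is finite. Let $g_0,g_1$ be the gate maps to $A^0,A^1$, and $G^0=g_0(A^1)$.

**Step 1: for $x\in G^0$, the hyperplanes separating $x$ from $A^1$, equivalently from $g_1(x)$, are exactly those in $S$.** This says that $G^0$ faces $A^1$ squarely. Let $x=g_0(y)$ with $y\in A^1$, and let $h$ separate $x$ from $A^1$. Then $h$ separates $y$ from $g_0(y)$, hence $y$ from $A^0$. So $A^0$ lies on the side of $x$ and $A^1$ on the other side, and $h\in S$. Conversely each $h\in S$ separates $x\in A^0$ from $A^1$.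

**Step 2: $G^0$ is convex.** This is needed for the induction. Let $v\in[x,x']$ with $x,x'\in G^0$; then $v\in A^0$. If $h$ separates $v$ from $A^1$, the side of $v$ contains $x$ or $x'$ (halfspaces are convex), so $h\in S$ by Step 1. Thus $S$ is exactly the set of hyperplanes separating $v$ from $A^1$, that is, from $g_1(v)$. The hyperplanes separating $g_1(v)$ from $A^0$ contain $S$ and are among those separating $g_1(v)$ from $v$, so they are exactly $S$; equivalently, $S$ is the set separating $g_1(v)$ from $g_0g_1(v)$. So $v$ and $g_0g_1(v)$ are separated from $g_1(v)$ by the same hyperplanes. No hyperplane separates them from each other, and $v=g_0g_1(v)\in G^0$.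

**Step 3: a product $\{0,\dots,s\}\times G^0$ in $M$, with $s=|S|\ge|W_1|$.** This splits off the first factor. Fix $x_0\in G^0$ and a geodesic $x_0=c_0,\dots,c_s=g_1(x_0)$, which crosses the elements of $S$ one after the other. For $x\in G^0$ let $c_t(x)=m(x,g_1(x),c_t)$, which lies in $[x,g_1(x)]\subset M$. If $h\notin S$, then $x$ and $g_1(x)$ are on the same side of $h$ and $c_t(x)$ is on the side of $x$. If $h\in S$, they are on opposite sides and $c_t(x)$ is on the side of $c_t$. Hyperplanes separating two points of $G^0\subset A^0$ are not in $S$. Counting separating hyperplanes inside and outside $S$,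
$$d(c_t(x),c_{t'}(x'))=|t-t'|+d(x,x').$$

**Step 4: $G^0$ and $W_2,\dots,W_m$ satisfy the hypotheses.** Let $h\in W_j$, $j\ge2$. By Helly, applied to the sets $M\cap h'^b$ $(h'\in W_1)$ and $M\cap h^a$, both $A^0$ and $A^1$ meet both sides of $h$. If $y\in A^1\cap h^a$, then $h$ does not separate $y$ from $A^0$, hence not from $g_0(y)$; so $g_0(y)\in G^0\cap h^a$. Thus $G^0\cap h^a\ne\emptyset$ for both $a$. Helly applied to $G^0$, $M\cap h^a$, $M\cap h'^b$ gives the required intersections. By induction $G^0$ contains the box for $W_2,\dots,W_m$, and Step 3 supplies the remaining factor. $\square$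

**Lemma 6.2.** There is a quasi-isometric embedding $f:\mathbb Z^N\to E$.

*Proof.* **Step 1: from a cube in a cone to points in cube complexes.** Choose a cone with scales $r_i$, based at $1$, containing points $p_\epsilon$ ($\epsilon\in\{0,1\}^N$) that form a subalgebra isomorphic to the cube. Represent $p_\epsilon$ by $(p^i_\epsilon)$. Apply (F1) to $\{p^i_\epsilon\}_\epsilon$ with $k=2^N$; then $C$ does not depend on $i$. We get $Y_i$, $p_i:Y_i^{(0)}\to E$ and vertices $y^i_\epsilon$ with $d(p_i(y^i_\epsilon),p^i_\epsilon)\le C$. The $p_\epsilon$ are distinct, so for some $c>0$ and $\omega$-a.e. $i$ we have $d(y^i_\epsilon,y^i_{\epsilon'})\ge cr_i$ for $\epsilon\ne\epsilon'$.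

The $y_\epsilon^i$ are almost closed under medians. Indeed, $p_i(m(y^i_\epsilon,y^i_\delta,y^i_\zeta))$ is at bounded distance from $\mu(p_iy^i_\epsilon,p_iy^i_\delta,p_iy^i_\zeta)$, hence, as $\mu$ is coarsely Lipschitz, from $\mu(p^i_\epsilon,p^i_\delta,p^i_\zeta)$. The latter is $o(r_i)$-close along $\omega$ to $p^i_{m(\epsilon,\delta,\zeta)}$, which is $C$-close to $p_i(y^i_{m(\epsilon,\delta,\zeta)})$. Therefore
$$d\big(m(y^i_\epsilon,y^i_\delta,y^i_\zeta),\,y^i_{m(\epsilon,\delta,\zeta)}\big)=o(r_i)\quad\text{along }\omega. \tag{7}$$

**Step 2: many hyperplanes in each direction.** Drop the index $i$ from $y_\epsilon$. Let $W_j$ be the set of hyperplanes separating $\{y_\epsilon:\epsilon_j=0\}$ from $\{y_\epsilon:\epsilon_j=1\}$. The $W_j$ are finite and disjoint, as they partition the indices differently. Let $\epsilon,\epsilon'$ differ exactly in coordinate $j$, and let $h\notin W_j$ separate $y_\epsilon$ from $y_{\epsilon'}$. Up to exchanging $\epsilon$ and $\epsilon'$, there is $\delta$ with $\delta_j=\epsilon_j$ and $y_\delta$ on the side of $y_{\epsilon'}$. Then $m(\epsilon,\epsilon',\delta)=\epsilon$, while $m(y_\epsilon,y_{\epsilon'},y_\delta)$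 is on the side of $y_{\epsilon'}$. So $h$ separates $y_\epsilon$ from $m(y_\epsilon,y_{\epsilon'},y_\delta)$. By (7), and because there are finitely many $\delta$, there are only $o(r_i)$ such $h$. Hence $|W_j|\ge cr_i/2$ for $\omega$-a.e. $i$.

**Step 3: boxes, and a limit.** Label so that $y_\epsilon\in h^{\epsilon_j}$ for $h\in W_j$. The $y_\epsilon$ lie in all intersections required by Lemma 6.1 with $M=Y_i^{(0)}$: take $\epsilon_j=a$, respectively $\epsilon_j=a$ and $\epsilon_{j'}=b$. So $Y_i^{(0)}$ contains an isometric copy of $\{0,\dots,\lfloor cr_i/2\rfloor\}^N$. Composing with $p_i$ gives quasi-isometric embeddings of these boxes in $E$ with constants independent of $i$. Recenter the boxes at $0$ and left-translate so that the centers go to $1$. For each $u\in\mathbb Z^N$ the images of $u$ stay in a fixed finite ball, so they are constant for $\omega$-a.e. $i$. The pointwise limit is the desired $f$. $\square$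

Fix $f$, with $\lambda$ as in (2), and $F=f(\mathbb Z^N)$.

## 7. Flats of top dimension are rigid, so the center preserves $F$

The next lemma is where the maximality of $N$ pays: there is no room for two different flats of dimension $N$ at finite distance. It uses Čech cohomology of compact metric spaces. We use that $\check H^q(Y,S)=0$ for closed $S\subset Y$ and $q>\dim Y$, that $\check H^q(S,S\setminus U)=H^q_c(U)$ for $U$ open in $S$, and that $\check H^*$ is the usual cohomology for spheres and balls.

**Lemma 7.1.** In a cone $X$, let $F_1,F_2$ be images of bi-Lipschitz embeddings $\varphi_1,\varphi_2:\mathbb R^N\to X$, at finite Hausdorff distance. Then $F_1=F_2$.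

*Proof.* **Step 1: a homotopy from $\varphi_1$ into $F_2$.** Let $d'$ be a bi-Lipschitz equivalent CAT(0) metric, from (6). At each vertex $w$ of a triangulation of $\mathbb R^N$ by simplices of bounded size choose $\psi(w)\in\mathbb R^N$ with $d'(\varphi_1(w),\varphi_2\psi(w))$ bounded, and extend $\psi$ affinely over simplices. Since $\varphi_2$ is bi-Lipschitz, values of $\psi$ at adjacent vertices are at bounded distance, so there is $D$ with $d'(\varphi_1(u),\varphi_2\psi(u))\le D$ for all $u$. Let $t\mapsto H_t(u)$, $t\in[0,1]$, be the $d'$-geodesic from $\varphi_1(u)$ to $\varphi_2\psi(u)$. It depends continuously on $(t,u)$.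

**Step 2: a sphere that is essential near $x$.** Suppose $x=\varphi_1(u_0)\notin F_2$. Let $B$ be a closed ball about $u_0$, so large that $d'(\varphi_1(u),x)>D+1$ on $\partial B$. Glue $\varphi_1|_B$, $H|_{[0,1]\times\partial B}$ and $\varphi_2\psi|_B$ to a map $\sigma:S^N\to X$ with image $S$. The set $T_2=H([0,1]\times\partial B)\cup\varphi_2\psi(B)$ is compact. It misses $x$: on the first part the distance to $x$ is greater than $1$, and the second part lies in $F_2$. Let $V\subset\operatorname{int}B$ be a small open ball about $u_0$, with closure in $\operatorname{int}B$ and $\varphi_1(\overline V)\cap T_2=\emptyset$, and let $U=\varphi_1(V)$. Since $\varphi_1$ is injective, $S\setminus U=\varphi_1(B\setminus V)\cup T_2$, which is compact, so $U$ is open in $S$. Also $\sigma^{-1}(U)=V$, and $\sigma:V\to U$ is a homeomorphism. By naturality the composite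
$$\check H^N(S,S\setminus U)=H^N_c(U)\to\check H^N(S)\xrightarrow{\ \sigma^*\ }H^N(S^N)$$
equals $H^N_c(U)\cong H^N_c(V)=H^N(S^N,S^N\setminus V)\cong H^N(S^N)\cong\mathbb Z$. The last isomorphism but one holds because $S^N\setminus V$ is a closed ball and $N\ge1$. So $\sigma^*\ne0$.

**Step 3: the dimension bound kills it.** The space $X$ is contractible, so $\sigma$ extends to the ball $D^{N+1}$, with compact image $Y\supseteq S$, and $\dim Y\le N$ by (6). Hence $\check H^{N+1}(Y,S)=0$ and $\check H^N(Y)\to\check H^N(S)$ is onto. But the composite $\check H^N(Y)\to\check H^N(S)\xrightarrow{\sigma^*}H^N(S^N)$ factors through $H^N(D^{N+1})=0$. So $\sigma^*=0$, a contradiction. Thus $F_1\subset F_2$, and by symmetry $F_1=F_2$. $\square$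

**Lemma 7.2.** There is $D_0$ such that $d(xk,F)\le D_0$ for all $x\in F$, $k\in Z(E)$. That is, (3) holds.

*Proof.* We rescale a putative failure so that it becomes a contradiction to Lemma 7.1. Let $D(k)=\sup_{x\in F}d(xk,F)\le|k|$. Right multiplication by $k$ is an isometry, so $\sup_{x\in F}d(x,Fk)=D(k^{-1})$. If $D$ is unbounded, choose $k_i$ with $D_i=D(k_i)\ge D(k_i^{-1})$ and $D_i\to\infty$ (exchange $k$ and $k^{-1}$ if necessary), and $x_i=f(w_i)$ with $d(x_ik_i,F)\ge D_i/2$. Choose $u_i$ with $d(f(u_i),x_ik_i)=d(x_ik_i,F)\le D_i$.

In the cone with scales $D_i$ based at $x_ik_i$, put $\varphi_1(v)=\lim f(w_i+\lfloor D_iv\rfloor)k_i$ and $\varphi_2(v)=\lim f(u_i+\lfloor D_iv\rfloor)$. These are bi-Lipschitz embeddings of $\mathbb R^N$ whose images are the limits of $Fk_i$ and of $F$. Every point of $Fk_i$ is within $D(k_i)=D_i$ of $F$, and every point of $F$ is within $D(k_i^{-1})\le D_i$ of $Fk_i$, so the two images are at Hausdorff distance at most $1$. By Lemma 7.1 they coincide. But the basepoint $\varphi_1(0)$ lies in the first and has distance at least $1/2$ from the second, a contradiction. $\square$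

## 8. The limit group acts by translations

By Lemma 7.2 everything said after Definition 1.3 now applies: in each cone based at points of $F$, the group $Z_\omega$ is a proper metric abelian group acting freely and isometrically on $F_\omega$, with constant displacements. We shall use the following observation.

$$\begin{gathered}\text{An isometry of a finite-dimensional normed space onto itself}\\ \text{with constant displacement is a translation.}\end{gathered} \tag{8}$$
Indeed it is affine by Mazur–Ulam, $v\mapsto Lv+b$, and $(L-1)v+b$ is bounded, so $L=1$.

**Lemma 8.1.** In each cone based at points of $F$, for each $Z\le Z(E)$, there is $\lambda_0>0$ with $\|2\kappa\|\ge\frac32\|\kappa\|$ whenever $\kappa\in Z_\omega$, $\|\kappa\|\le\lambda_0$. Consequently the ball $\{\|\kappa\|\le\lambda_0\}$ contains no nontrivial subgroup of $Z_\omega$.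

*Proof.* The idea is to zoom in at a point where $F_\omega$ looks normed, so that short elements look like translations. If the lemma fails, there are $\kappa_j\ne0$ with $\varepsilon_j=\|\kappa_j\|\to0$ and $\|2\kappa_j\|<\frac32\varepsilon_j$. Let $u_0$ be a point as in (F4) for the map $\varphi$ of (4), with norm $\|\cdot\|_{u_0}$. The metrics
$$d_j(v,w)=\varepsilon_j^{-1}d\big(\varphi(u_0+\varepsilon_jv),\varphi(u_0+\varepsilon_jw)\big)$$
on $\mathbb R^N$ converge locally uniformly to $\|v-w\|_{u_0}$. The action of $\kappa_j$ on $F_\omega=\varphi(\mathbb R^N)$ becomes a $d_j$-isometry $g_j$ of $\mathbb R^N$ with $d_j(v,g_jv)=1$ for all $v$. As $\lambda^{-1}|v-w|\le d_j(v,w)\le\lambda|v-w|$, the maps $g_j^{\pm1}$ are $\lambda^2$-Lipschitz with displacement at most $\lambda$ for $|\cdot|$. By Arzelà–Ascoli they subconverge locally uniformly to mutually inverse $\|\cdot\|_{u_0}$-isometries $g^{\pm1}$, and $g$ has constant displacement $1$. By (8) $g$ is a translation, so $g^2$ has displacement $2$. But $d_j(v,g_j^2v)=\varepsilon_j^{-1}\|2\kappa_j\|<\frac32$, so the displacement of $g^2$ is at most $\frac32$, a contradiction.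

If a subgroup in the ball contained $\kappa\ne0$, then all $2^l\kappa$ would lie in the ball and $\|2^l\kappa\|\ge(3/2)^l\|\kappa\|\to\infty$, which is absurd. $\square$

The next lemma turns this into a uniform statement about $E$ itself at all large scales.

**Lemma 8.2.** There are $M_0,R_0\geq 1$ such that for every $k\in Z(E)$ with $|k|\ge R_0$ there is $1\le m\le M_0$ with $|mk|\ge4|k|$. In particular all torsion elements of $Z(E)$ have length less than $R_0$, so the torsion subgroup of $Z(E)$ is finite.

*Proof.* **Step 1: a failure gives a compact group.** Otherwise there are $k_i\in Z(E)$ with $|k_i|\ge i$ and $|mk_i|<4|k_i|$ for $1\le m\le i$. In the cone with scales $|k_i|$ based at $f(0)$, and with $Z=Z(E)$, we get $\kappa\in Z_\omega$ with $\|\kappa\|=1$ and $\|m\kappa\|\le4$ for all $m\in\mathbb Z$. Since $Z_\omega$ is proper, $C=\overline{\langle\kappa\rangle}$ is a nontrivial compact abelian group.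

**Step 2: the compact group has an element of prime order.** Let $\lambda_0$ be as in Lemma 8.1. Characters separate the points of $C$, so the complements of the kernels of characters cover the compact set $\{c\in C:\|c\|\ge\lambda_0\}$. Finitely many suffice, and the common kernel of these characters is a subgroup in the ball of radius $\lambda_0$, hence trivial. So $C$ is isomorphic to a nontrivial closed subgroup of a torus, that is, a torus times a finite group, and it contains an element of some prime order $p$.

**Step 3: finite groups do not act freely on $\mathbb R^N$.** We get a free action of $\mathbb Z/p$ on $F_\omega\cong\mathbb R^N$. The quotient is an $N$-manifold that is a $K(\mathbb Z/p,1)$, so its homology vanishes above degree $N$. This contradicts $H_j(\mathbb Z/p;\mathbb Z)\ne0$ for all odd $j$.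

For the last statement, if $|k|\ge R_0$ then iterating gives multiples of $k$ of length at least $4^l|k|$ for all $l$, so $k$ has infinite order. $\square$

Finally we choose scales for which the whole flat is normed, and not only its infinitesimal picture at a point.

**Lemma 8.3.** There is a cone (scales $s_i$, based at points $f(u_i)$) and a norm $\|\cdot\|$ on $\mathbb R^N$ with $d(\varphi(v),\varphi(w))=\|v-w\|$ for all $v,w$. In it, for every $Z\le Z(E)$, $Z_\omega$ acts on $F_\omega=\mathbb R^N$ by translations by a closed subgroup $V\le\mathbb R^N$, and $\kappa\mapsto$ (translation vector) is an isometric isomorphism $Z_\omega\to(V,\|\cdot\|)$.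

*Proof.* **Step 1: choice of scales, by a diagonal argument.** Start with the cone of scales $r_i=i$ based at $f(0)$ and let $\varphi^0(v)=\lim f(\lfloor r_iv\rfloor)$ be its map (4). Let $u_0$ be a point as in (F4) for $\varphi^0$, with norm $\|\cdot\|$. For $j\in\mathbb N$ choose $\lambda_j\in(0,1/j)$ with
$$\big|d\big(\varphi^0(u_0+\lambda_jv),\varphi^0(u_0+\lambda_jw)\big)-\lambda_j\|v-w\|\big|\le\lambda_j/j\qquad(|v|,|w|\le j).$$
Let $N_j$ be a finite $\frac1j$-net of the ball of radius $j$. Choose $i(j)$ with $\lambda_jr_{i(j)}\ge j$ such that for $v,w\in N_j$ the number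
$$\frac{d\big(f(\lfloor r_{i(j)}(u_0+\lambda_jv)\rfloor),\,f(\lfloor r_{i(j)}(u_0+\lambda_jw)\rfloor)\big)}{r_{i(j)}}$$
is within $\lambda_j/j$ of $d(\varphi^0(u_0+\lambda_jv),\varphi^0(u_0+\lambda_jw))$. This is possible, because these finitely many conditions hold for $\omega$-a.e. $i$. Put $s_j=\lambda_jr_{i(j)}\to\infty$ and $u_j=\lfloor r_{i(j)}u_0\rfloor$.

**Step 2: the flat in the new cone is normed.** Dividing by $\lambda_j$, for $v',w'\in N_j$ the distance between $f(\lfloor r_{i(j)}(u_0+\lambda_jv')\rfloor)$ and $f(\lfloor r_{i(j)}(u_0+\lambda_jw')\rfloor)$, divided by $s_j$, is within $2/j$ of $\|v'-w'\|$. For fixed $v$ take $v'\in N_j$ with $|v-v'|\le1/j$. The arguments $u_j+\lfloor s_jv\rfloor$ and $\lfloor r_{i(j)}(u_0+\lambda_jv')\rfloor$ differ by at most $s_j/j$ plus a constant, so by (2) their images under $f$ are $o(s_j)$ apart. Hence $d(\varphi(v),\varphi(w))=\|v-w\|$ in the cone with scales $s_j$ based at $f(u_j)$.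

**Step 3: translations.** In this cone $Z_\omega$ acts on $(\mathbb R^N,\|\cdot\|)$ by isometries with constant displacement, hence by translations, by (8). The norm of the translation vector is the displacement, which is $\|\kappa\|$. The image $V$ is closed because $Z_\omega$ is complete. $\square$

## 9. Packing: few short central elements

**Proposition 9.1.** Let $Z\le Z(E)$ have finite torsion-free rank $n$, and $t_Z(r)=\#\{k\in Z:|k|\le r\}$. Then there are $C$ and arbitrarily large $s$ with $t_Z(s)\le Cs^n$.

*Proof.* Use the cone of Lemma 8.3 and its closed subgroup $V\cong Z_\omega$ of $\mathbb R^N$. The identity component $V_0$ of $V$ is a linear subspace. Let $a=\dim V_0$, and let $\rho_0>0$ satisfy $V\cap\{\|v\|<\rho_0\}\subset V_0$. As in Example 1.1, we want about $s^{N-a}$ distinct cosets of $Z$ among the points of $F$ near $f(u_i)$.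

**Step 1: $a\le n$.** The purpose is to see that the limit has no more dimensions than $Z$ has rank. This is not automatic. On $\mathbb Z$ let $\ell_M(m)=\min\{|a|+|b|:m=a+bM\}$, and let $s_i\to\infty$ with $s_i/M_i\to0$. An element $a+bM_i$ with $|a|+|b|=O(s_i)$ determines $a$ and $b$ among such pairs, once $i$ is large, because $s_i/M_i\to 0$. So the limit of $(\mathbb Z,\ell_{M_i}/s_i)$ is $\mathbb R^2$ with its $\ell^1$ norm, although $\mathbb Z$ has rank one. For even $M\ge4$ the element $k=M/2$ has $\ell_M(k)=M/2$, since other choices of $b$ cost more. But $\ell_M(mk)\le M/2+m/2<4\ell_M(k)$ for $1\le m<3M$. So a bound as in Lemma 8.2, with $M_0,R_0$ independent of $M$, fails. That bound is what we use.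

Suppose there are linearly independent $v_0,\dots,v_n\in V_0$, represented by $(k^i_j)_i$ with $k^i_j\in Z$. There is $c>0$ with $\|\sum_jx_jv_j\|\ge2c|x|_\infty$ for $x\in\mathbb R^{n+1}$. Hence there is $C_1$ such that for each $L\in\mathbb N$, for $\omega$-a.e. $i$,
$$|k^i_j|\le C_1s_i,\qquad\Big|\sum_jx_jk^i_j\Big|\ge c|x|_\infty s_i\quad\text{for all }x\in\mathbb Z^{n+1}\text{ with }|x|_\infty\le L. \tag{9}$$
Choose $L$ with $cL\ge(n+1)M_0C_1$, and then $i$ satisfying (9) and $T:=cLs_i\ge R_0$. Drop $i$ and write $s=s_i$. As $Z$ has torsion-free rank $n$, some nontrivial integral combination of $k_0,\dots,k_n$ is torsion. Multiplying by its order we get $0\ne x\in\mathbb Z^{n+1}$ with $\sum_jx_jk_j=0$. The coefficients of $x$ may be huge, so this does not yet contradict (9). For real $\theta\ge0$ let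
$$k(\theta)=\sum_j\lfloor\theta x_j\rfloor k_j.$$
Then $k(\theta+1)=k(\theta)$, so $k(\cdot)$ takes finitely many values. For integers $m\ge1$ we have $0\le\lfloor my\rfloor-m\lfloor y\rfloor\le m-1$, so $|k(m\theta)-mk(\theta)|\le(n+1)mC_1s$. For $\theta_0=L/|x|_\infty$ the vector $\lfloor\theta_0x\rfloor$ has sup-norm exactly $L$: a coordinate of maximal absolute value becomes $\pm L$, and the others lie in $[-L,L]$. So $|k(\theta_0)|\ge T$ by (9).

If $|k(\theta)|\ge T\ge R_0$, Lemma 8.2 gives $1\le m\le M_0$ with
$$|k(m\theta)|\ge4|k(\theta)|-(n+1)M_0C_1s\ge3|k(\theta)|,$$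
because $(n+1)M_0C_1s\le T\le|k(\theta)|$. Starting at $\theta_0$ and iterating, $|k(\cdot)|$ is unbounded, a contradiction.

**Step 2: a Lipschitz map on $E/Z$ that approximates the projection along $V_0$.** The cone only shows that finitely many chosen points at distance comparable to $s_i$ lie in different cosets. To get $s_i^{N-a}$ cosets we construct a Lipschitz function of the coset that is close to a projection, and then use its surjectivity. If $a=N$, put $\nu=1$ and go to Step 4, with the single point $f(u_i)$. Let $a<N$.

Let $\bar d(x,y)=\min_{k\in Z}d(xk,y)$. Since $Z$ is central this is a metric on $E/Z$. Let $Q$ be a linear complement of $V_0$, identified isometrically (for $|\cdot|$) with $\mathbb R^{N-a}$, and $P:\mathbb R^N\to Q$ the projection along $V_0$. Choose $C_P>0$ with $|P(v)|\le C_P\operatorname{dist}_{\|\cdot\|}(v,V_0)$; both sides define norms on $\mathbb R^N/V_0$. Fix $\rho>0$ such that $|v|,|w|\le2\rho$ implies $\|v-w\|\le\rho_0/4$. For such $v,w$ a nearest point $b\in V$ to $w-v$ has $\|b\|\le2\|w-v\|<\rho_0$, so $b\in V_0$ and $\operatorname{dist}(w-v,V)=\operatorname{dist}(w-v,V_0)$.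

Put $x(v)=f(u_i+\lfloor s_iv\rfloor)$, which depends on $i$. A minimizer $k$ in $\bar d(x(v),x(w))$ satisfies $|k|=d(x(v),x(v)k)\le2d(x(v),x(w))=O(s_i)$, so the minimizers define an element of $Z_\omega$, with some translation vector $b\in V$. Hence, for $|v|,|w|\le2\rho$,
$$\lim_\omega\frac{\bar d(x(v),x(w))}{s_i}=\|v+b-w\|\ge\operatorname{dist}(w-v,V)=\operatorname{dist}(w-v,V_0). \tag{10}$$

Let $\Lambda=2C_P\sqrt N$. Choose $\eta>0$ with $2\Lambda\lambda\eta+\|P\|\eta\le\rho/4$, where $\|P\|$ is the operator norm for $|\cdot|$. Choose a finite $\eta$-net $\{v_l\}$ of $\{|v|\le2\rho\}$ contained in it. There are finitely many pairs $(l,m)$, and those with $P(v_l)\ne P(v_m)$ have $\operatorname{dist}(v_l-v_m,V_0)>0$. So by (10), for $\omega$-a.e. $i$,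
$$|s_iP(v_l)-s_iP(v_m)|\le2C_P\,\bar d(x(v_l),x(v_m))\qquad\text{for all }l,m.$$
Thus $\overline{x(v_l)}\mapsto s_iP(v_l)$ is well defined on a finite subset of $E/Z$ and $2C_P$-Lipschitz. By McShane, applied to each coordinate, there is a $\Lambda$-Lipschitz $\beta:(E/Z,\bar d)\to Q$ with $\beta(\overline{x(v_l)})=s_iP(v_l)$.

For $q\in Q$ with $|q|\le2\rho$ put $\theta(q)=s_i^{-1}\beta(\overline{x(q)})$. Take a net point $v_l$ with $|q-v_l|\le\eta$. By (2), $\bar d(x(q),x(v_l))\le\lambda(\eta s_i+2\sqrt N)+\lambda$, and $|P(v_l)-q|=|P(v_l-q)|\le\|P\|\eta$. So for $\omega$-a.e. $i$ and all such $q$,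
$$|\theta(q)-q|\le\Lambda s_i^{-1}\big(\lambda(\eta s_i+2\sqrt N)+\lambda\big)+\|P\|\eta\le2\Lambda\lambda\eta+\|P\|\eta\le\rho/4. \tag{11}$$

**Step 3: counting cosets.** A map close to the identity is onto a smaller ball; here $\theta$ is not continuous, so we interpolate. Take $i$ as above with also $s_i\ge1$ and $1/s_i\le\rho$. Triangulate $Q$ with mesh at most $1/s_i$, and let $\Delta=\{q\in Q:|q|\le\rho\}$. Simplices meeting $\Delta$ have vertices of norm at most $2\rho$; on them let $\theta'$ be affine and equal to $\theta$ at the vertices. Taking convex combinations in (11), $|\theta'(q)-q|\le\rho/4$ on $\Delta$. For $|y|\le\rho/2$ the continuous map $q\mapsto y+q-\theta'(q)$ sends $\Delta$ to itself, and Brouwer's theorem gives $q\in\Delta$ with $\theta'(q)=y$. On a simplex, values of $\theta$ at vertices differ by at most $C_2/s_i$ with $C_2=\Lambda(\lambda(1+2\sqrt N)+\lambda)$, so $y$ is within $C_2/s_i$ of a value of $\theta$.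

Hence the values $\beta(\overline{x(q)})$, $|q|\le2\rho$, are $C_2$-dense in the ball of radius $\rho s_i/2$ of $Q\cong\mathbb R^{N-a}$. Comparing volumes, there are at least $\nu\ge c_3s_i^{N-a}$ distinct values, with $c_3>0$ independent of $i$. Distinct values of $\beta$ come from distinct cosets. So there are $x_1,\dots,x_\nu\in F$ in distinct $Z$-cosets with $d(x_m,f(u_i))\le C_4s_i$.

**Step 4: packing.** The $\nu\,t_Z(s_i)$ elements $x_mk$ ($k\in Z$, $|k|\le s_i$) are distinct. By (3) each is within $D_0$ of some $f(u)$, and then $d(f(u),f(u_i))\le D_0+s_i+C_4s_i$, so $|u-u_i|\le C_5s_i$ by (2). There are at most $C_6s_i^N$ such $u$, and balls of radius $D_0$ in $E$ have a fixed cardinality. So $\nu\,t_Z(s_i)\le C_7s_i^N$. With $\nu\ge c_3s_i^{N-a}$ and Step 1,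
$$t_Z(s_i)\le Cs_i^a\le Cs_i^n$$
for $\omega$-a.e. $i$, with $C$ independent of $i$; and $s_i\to\infty$. $\square$

## 10. Undistorted centers and quasi-isometrically trivial extensions

*Proof of Theorem B.* If $E$ is finite there is nothing to prove, so let $E$ be infinite.

**Step 1: free abelian central subgroups are undistorted, of rank at most $N$.** This makes the torsion-free rank of the center finite. Let $A\cong\mathbb Z^n$ be central. Proposition 9.1 with $Z=A$ gives $\liminf t_A(r)/r^n<\infty$, so $A$ is undistorted by Lemma 3.1. In the cone of Lemma 8.3, for $x\in\mathbb R^n$ let $\kappa(x)\in A_\omega$ be the class of $(\lfloor s_ix\rfloor)_i$, where $A=\mathbb Z^n$. Since $\lfloor s_i(x+y)\rfloor-\lfloor s_ix\rfloor-\lfloor s_iy\rfloor$ is bounded, $\kappa$ is a homomorphism. Since $A$ is undistorted, $c|x|\le\|\kappa(x)\|\le C|x|$ for some $C,c>0$. Composed with the isometric isomorphism $A_\omega\cong V\le\mathbb R^N$, it is an injective continuous homomorphism, hence an injective linear map, $\mathbb R^n\to\mathbb R^N$. So $n\le N$.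

**Step 2: $Z(E)$ is finitely generated.** By Step 1, $Z=Z(E)$ has finite torsion-free rank $n\le N$. Let $A\cong\mathbb Z^n$ be a subgroup of $Z$; then $Z/A$ is a torsion abelian group. Suppose that $Z$ is not finitely generated. Then $Z/A$ is not finitely generated either, so it is infinite. Its finitely generated subgroups are finite and of unbounded order, so there are subgroups $Z_j\le Z$ containing $A$ with $[Z_j:A]<\infty$ and $[Z_j:A]\to\infty$. Let $c_1,\dots,c_q$ be coset representatives of $A$ in $Z_j$. The elements $c_l+a$ are distinct and $|c_l+a|\le|c_l|+|a|$, so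
$$t_Z(r)\ge t_{Z_j}(r)\ge q\,t_A\big(r-\max_l|c_l|\big)\ge q\,c_Ar^n\qquad\text{for }r\text{ large},$$
with $c_A>0$ depending only on $A$, since $|a|\le C_0\|a\|_1$ on $A$. As $q=[Z_j:A]$ is unbounded, $t_Z(r)/r^n\to\infty$, which contradicts Proposition 9.1.

**Step 3: undistortedness.** So $Z(E)$ is finitely generated, and a subgroup $A\cong\mathbb Z^n$ with $n$ the rank has finite index in it. As $A$ is undistorted in $E$, so is $Z(E)$. Subgroups of finitely generated abelian groups are finitely generated and undistorted in them, so all central subgroups of $E$ are finitely generated and undistorted in $E$. $\square$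

*Proof of Theorem A.* The kernel $K\le Z(E)$ is undistorted by Theorem B. By Proposition 3.2 the extension is quasi-isometrically trivial. $\square$

*Proof of Theorem C.* (1)⇒(2) is Theorem A. (2)⇔(3) is Proposition 3.2. (2)⇔(4) is fact 2 of Section 2. For (2)⇒(1), let $n$ be the rank of $K$. Then $E$ is quasi-isometric to $K\times G$, hence to $\mathbb Z^n\times G$, which is a product of HHSs because $\mathbb Z$ is hyperbolic, hence an HHS. By (F5) $E$ is an HHS. $\square$
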